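\title{Hypersurfaces of the sphere with constant mean and scalar curvature: the gap between the first two products of spheres}

\begin{abstract}
Let $M$ be a closed hypersurface of the unit sphere $\mathbb S^{n+1}$, $n\ge 4$, with constant mean curvature $H\neq0$ and constant scalar curvature, and let $S$ be the squared length of its second fundamental form. The products of spheres $\mathbb S^{n-k}\times\mathbb S^{k}$ with mean curvature $|H|$ have $S=\alpha_k(n,H)$, where $\alpha_1<\alpha_2<\dots<\alpha_{n-1}$. We prove that if $\alpha_1\le S\le\alpha_2$, then $M$ is one of the first two products, up to congruence and coverings. We also classify the complete hypersurfaces with $S\le\alpha_2$. The proof studies the smallest principal curvature: it is either simple everywhere, and then subharmonic, or equal everywhere to that of the second product.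
\end{abstract}

\section{Introduction}

Let $x\colon M\to\mathbb S^{n+1}$ be an immersion of a connected $n$-dimensional manifold into the unit sphere, and let $A$ be its shape operator, whose eigenvalues are the principal curvatures. The mean curvature and the squared length of the second fundamental form are
\[
H=\tfrac1n\operatorname{tr}A,\qquad S=\operatorname{tr}A^2 .
\]
By the Cauchy--Schwarz inequality $S\ge nH^2$, with equality exactly at umbilic points, where all principal curvatures coincide; the excess $S-nH^2$ measures how far they are spread around their mean. The Gauss equation $\operatorname{scal}=n(n-1)+n^2H^2-S$ shows that, when $H$ is constant, the scalar curvature is constant if and only if $S$ is. So for fixed $n$ and $H\ne0$ one may ask which constant values of $S$ occur, and on which hypersurfaces.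

The least value $S=nH^2$ belongs to the totally umbilic hypersurfaces. The next simplest examples are products of two round spheres. For $k=1,\dots,n-1$ put
\[
\lambda_k=\frac{n|H|+\sqrt{n^2H^2+4k(n-k)}}{2(n-k)},\qquad
T_k=\mathbb S^{n-k}\Big(\frac1{\sqrt{1+\lambda_k^2}}\Big)\times\mathbb S^{k}\Big(\frac{\lambda_k}{\sqrt{1+\lambda_k^2}}\Big),
\]
where $\mathbb S^m(a)$ is the sphere of radius $a$ in $\mathbb R^{m+1}$. We call $T_k$ the $k$-th torus. It has the constant principal curvatures $\lambda_k$, with multiplicity $n-k$, and $-1/\lambda_k$, with multiplicity $k$; its mean curvature is $|H|$, and $S=\alpha_k$, where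
\[
\alpha_k=\alpha_k(n,H)=n+\frac{n^3}{2k(n-k)}H^2-\frac{n(n-2k)}{2k(n-k)}\sqrt{n^2H^4+4k(n-k)H^2}.
\]
These values are ordered as $nH^2<\alpha_1<\alpha_2<\dots<\alpha_{n-1}$ (Lemma~\ref{lem:thresholds}). A short pointwise argument shows that no value of $S$ lies strictly between $nH^2$ and $\alpha_1$, and that $S=\alpha_1$ characterizes $T_1$ (Corollary~\ref{cor:firstgap}). It is natural to guess that the next interval behaves in the same way, and this is the content of the following question, which comes from \cite{GLX}.

\medskip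
\noindent\textbf{Question.} \emph{Let $n\ge4$, and let $M$ be a closed hypersurface of $\mathbb S^{n+1}$ with constant mean curvature $H\neq0$ and constant scalar curvature. If $\alpha_1\le S\le\alpha_2$, must $M$ be $T_1$ or $T_2$?}
\medskip

The answer is yes. Closed means compact without boundary. We say that $M$ \emph{is $T_k$ up to congruence and coverings} if the immersion, composed with an isometry of $\mathbb S^{n+1}$, is a Riemannian covering of $T_k$; an embedded $M$ is then congruent to $T_k$.

\begin{theorem}\label{thm:closed}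
Let $n\ge 4$ and let $M$ be a closed connected immersed hypersurface of $\mathbb S^{n+1}$ with constant mean curvature $H\ne0$ and constant scalar curvature. If $\alpha_1\le S\le\alpha_2$, then $S\in\{\alpha_1,\alpha_2\}$, and $M$ is, up to congruence and coverings, $T_1$ or $T_2$, respectively.
\end{theorem}

\begin{theorem}\label{thm:complete}
Let $n\ge 4$ and let $M$ be a complete connected immersed hypersurface of $\mathbb S^{n+1}$ with constant mean curvature $H\ne0$ and constant scalar curvature. If $S\le\alpha_2$, then $S\in\{nH^2,\alpha_1,\alpha_2\}$, and $M$ is totally umbilic, or, up to congruence and coverings, $T_1$, or $T_2$, respectively.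
\end{theorem}

The starting point is Simons' identity. Since $H$ and $S$ are constant, it expresses $|\nabla A|^2$ at each point through the principal curvatures at that point. This settles the range $S\le\alpha_1$, but for $S>\alpha_1$ it leaves room for $\nabla A\neq0$, and a nonconstant function is needed to which a maximum principle applies. We use the smallest principal curvature $\mu$, whose multiplicity $k$ is what distinguishes the tori $T_k$. It has two defects: it need not be smooth where it is a multiple eigenvalue, and the formula for $\Delta\mu$ contains a negative term with the gap between $\mu$ and the other principal curvatures in the denominator. The bound $S\le\alpha_2$ repairs both. It allows $\mu$ to be multiple only at points where $M$ has the principal curvatures of $T_2$ (Section~\ref{sec:gaps}). It forces $|\nabla A|^2$ to vanish quadratically in the gap, which is just enough to make $\mu$ subharmonic where it is simple (Section~\ref{sec:sub}). The same quadratic bound shows that the two kinds of points cannot coexist on a connected hypersurface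 (Section~\ref{sec:dichotomy}). Section~\ref{sec:four} shows the mechanism by hand for $n=4$.

\section{Simons' identity and its first consequences}\label{sec:prelim}

\subsection{Conventions}

From now on $M$ is a connected immersed hypersurface with $H\neq0$ and $S$ constant. The mean curvature vector has constant nonzero length, so it determines a global unit normal $\nu$ for which $H>0$; the numbers $\lambda_k$ and $\alpha_k$ depend only on $|H|$. With $\partial$ the derivative of $\mathbb R^{n+2}$ and $\nabla$ the Levi-Civita connection of $M$,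
\begin{equation}\label{eq:GW}
\partial_X\nu=-AX,\qquad \partial_XZ=\nabla_XZ+\langle AX,Z\rangle\nu-\langle X,Z\rangle x .
\end{equation}
Let $h(X,Z)=\langle AX,Z\rangle$ be the second fundamental form, $h_{ij}$ and $h_{ijk}$ the components of $h$ and $\nabla h$ in an orthonormal frame. The principal curvatures $\kappa_1\ge\dots\ge\kappa_n$ are continuous functions on $M$, and we write $\mu=\kappa_n$. By the Codazzi equation $h_{ijk}$ is symmetric in all three indices. By the Gauss equation the Ricci tensor is diagonal in an orthonormal eigenbasis $e_1,\dots,e_n$ of $A$, with $\operatorname{Ric}(e_i,e_i)=\sum_{j\ne i}(1+\kappa_i\kappa_j)$. The Laplacian $\Delta$, on functions and on tensors, is the trace of $\nabla^2$. For constant $H$, Simons' identity reads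
\begin{equation}\label{eq:simons}
\Delta A=nA-nH\,I+nH\,A^2-S\,A .
\end{equation}
Let $\phi=A-HI$ be the trace-free part of $A$ and $\rho^2=|\phi|^2=S-nH^2$, a constant. Substituting $A=\phi+HI$ and $S=\rho^2+nH^2$ into \eqref{eq:simons} gives
\begin{equation}\label{eq:simonsphi}
\Delta\phi=-(\rho^2-n-nH^2)\,\phi+nH\Big(\phi^2-\frac{\rho^2}{n}I\Big).
\end{equation}
Since $\nabla\phi=\nabla A$ and $0=\frac12\Delta\rho^2=|\nabla h|^2+\langle\phi,\Delta\phi\rangle$, we obtain at every point
\begin{equation}\label{eq:grad}
|\nabla h|^2=\rho^2(\rho^2-n-nH^2)-nH\operatorname{tr}\phi^3 .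
\end{equation}
For $\rho>0$ it is convenient to write this as
\begin{equation}\label{eq:gradc}
|\nabla h|^2=nH\big(c(\rho)\rho^3-\operatorname{tr}\phi^3\big),\qquad c(\rho)=\frac{\rho^2-n(1+H^2)}{nH\rho}.
\end{equation}
The function $c$ is a strictly increasing bijection from $(0,\infty)$ to $\mathbb R$. Thus the scale-invariant quantity $\operatorname{tr}\phi^3/\rho^3$, the skewness of the principal curvatures, is bounded above by a constant that increases with $S$.

\subsection{The thresholds $\alpha_k$}

The formula for $\alpha_k$ is never used directly: the next lemma converts it into a condition on $c(\rho)$. Put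
\[
\psi(y)=y-\frac1{ny},\qquad y_k=\sqrt{\frac{k}{n(n-k)}},\qquad c_k=\psi(y_k)=\frac{ny_k^2-1}{ny_k}=-\frac{n-2k}{\sqrt{nk(n-k)}} .
\]
The function $\psi$ is strictly increasing on $(0,\infty)$ and $y_k$ increases with $k$, so $c_1<c_2<\dots<c_{n-1}$. Note also that $y_k^2+\frac1n=\frac1{n-k}$.

\begin{lemma}\label{lem:thresholds}
Let $H>0$. For $\rho>0$ and $S=nH^2+\rho^2$ we have $S=\alpha_k$ if and only if $c(\rho)=c_k$, and $S\le\alpha_k$ if and only if $c(\rho)\le c_k$. Moreover $nH^2<\alpha_1<\dots<\alpha_{n-1}$. The torus $T_k$ has principal curvatures $\lambda_k$ $(n-k$ times$)$ and $-1/\lambda_k$ $(k$ times$)$, mean curvature $H$, $\nabla h=0$ and $S=\alpha_k$.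
\end{lemma}

\begin{proof}
Let $\rho_k>0$ be defined by $c(\rho_k)=c_k$. With $m=k(n-k)$ and $\beta=nHc_k=-H(n-2k)\sqrt{n/m}$, the number $\rho_k$ is the positive root of $\rho^2-\beta\rho-n(1+H^2)=0$. Since $(n-2k)^2=n^2-4m$, we have $\beta^2=n^3H^2/m-4nH^2$, and the discriminant is $\beta^2+4n(1+H^2)=\frac nm(n^2H^2+4m)$. Hence
\[
nH^2+\rho_k^2=n+2nH^2+\beta\rho_k=n+2nH^2+\frac{\beta^2}2-\frac{n(n-2k)}{2m}H\sqrt{n^2H^2+4m}=\alpha_k .
\]
The first two assertions follow from the monotonicity of $c$ and of $c_k$.

Write $\lambda=\lambda_k$. At a point $(u,v)\in T_k$ the vector $\nu=(-\lambda u,v/\lambda)$ is a unit normal tangent to $\mathbb S^{n+1}$, because $|u|^2=1/(1+\lambda^2)$ and $|v|^2=\lambda^2/(1+\lambda^2)$. By \eqref{eq:GW}, $A$ equals $\lambda$ on the first factor and $-1/\lambda$ on the second, so it is parallel. The number $\lambda_k$ is the positive root of $(n-k)\lambda^2-nH\lambda-k=0$, which says that the mean curvature is $H$. The eigenvalues of $\phi$ are $kt$ ($n-k$ times) and $-(n-k)t$ ($k$ times) for some $t>0$, so $\rho^2=nmt^2$, $\operatorname{tr}\phi^3=-nm(n-2k)t^3$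 and $\operatorname{tr}\phi^3/\rho^3=c_k$. Now \eqref{eq:gradc} gives $c(\rho)=c_k$, that is, $S=\alpha_k$.
\end{proof}

\subsection{Parallel second fundamental form}

Each branch of the proof ends with the conclusion $\nabla h\equiv0$. The following lemma then identifies $M$.

\begin{lemma}\label{lem:parallel}
Let $M$ be complete, with $\rho>0$ and $\nabla h\equiv0$. Then $\mu$ has constant multiplicity $k\in\{1,\dots,n-1\}$, $M$ is $T_k$ up to congruence and coverings, and $S=\alpha_k$.
\end{lemma}

\begin{proof}
Parallel transport conjugates $A$ at any two points, so the principal curvatures and their multiplicities are constant. Since $\Delta A=0$, \eqref{eq:simons} shows that each of them is a root of $nH\kappa^2+(n-S)\kappa-nH=0$. As $\rho>0$, there are exactly two, $\lambda>\mu$, with multiplicities $n-k$ and $k$, and $\lambda\mu=-1$ is the product of the roots. So $\lambda>0$ and $nH=(n-k)\lambda-k/\lambda$, which gives $\lambda=\lambda_k$. The projections onto the eigenbundles $E_\lambda$ and $E_\mu$ are polynomials in $A$ with constant coefficients,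 hence parallel.

We look for the splitting of $\mathbb R^{n+2}$ that defines the product. Put $w_\lambda=\lambda x+\nu$ and $w_\mu=\mu x+\nu$. These fields are orthogonal to $M$, and $\langle w_\lambda,w_\mu\rangle=\lambda\mu+1=0$. Thus $V_1=E_\lambda\oplus\mathbb Rw_\mu$ and $V_2=E_\mu\oplus\mathbb Rw_\lambda$ are orthogonal complements in $\mathbb R^{n+2}$ at each point, of dimensions $n-k+1$ and $k+1$. For a section $Z$ of $E_\lambda$ and a tangent vector $X$ with $E_\lambda$-component $X'$, \eqref{eq:GW} gives
\[
\partial_XZ=\nabla_XZ+\langle X,Z\rangle(\lambda\nu-x)=\nabla_XZ+\lambda\langle X,Z\rangle w_\mu\in V_1,\qquad \partial_Xw_\mu=(\mu-\lambda)X'\in V_1 .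
\]
So $V_1$ is preserved by $\partial$ and is a fixed subspace of $\mathbb R^{n+2}$; hence so is $V_2$. From $x=(w_\lambda-w_\mu)/(\lambda-\mu)$ and $\lambda-\mu=(1+\lambda^2)/\lambda$, the $V_1$-component of $x$ has length $\sqrt{1+\mu^2}/(\lambda-\mu)=1/\sqrt{1+\lambda^2}$ and the $V_2$-component has length $\lambda/\sqrt{1+\lambda^2}$. After an isometry of the sphere, $x$ is therefore an isometric immersion of $M$ into the manifold $T_k$ of the same dimension, that is, a local isometry. A local isometry from a complete manifold to a connected one is a Riemannian covering. Finally $S=\alpha_k$ by Lemma~\ref{lem:thresholds}.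
\end{proof}

\subsection{The Laplacian of the smallest principal curvature}

Let $\delta_i=\kappa_i-\mu\ge0$ be the gaps above $\mu$, so that $\delta_n=0$, and let $a=H-\mu$, so that $-a$ is the smallest eigenvalue of $\phi$. By \eqref{eq:simonsphi}, the component $(\Delta h)(e_n,e_n)$ in an eigenbasis equals
\begin{equation}\label{eq:Q}
Q=a(\rho^2-n-nH^2)+H(na^2-\rho^2).
\end{equation}

\begin{lemma}\label{lem:laplace}
On the open set where $\mu$ is a simple eigenvalue, $\mu$ is smooth, $|\nabla\mu|\le|\nabla h|$, and in an orthonormal eigenbasis at a point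
\begin{equation}\label{eq:laplace}
\Delta\mu=Q-2\sum_{i<n}\sum_{k=1}^n\frac{h_{ink}^2}{\delta_i}\ \ge\ Q-\frac{2}{3\delta}\,|\nabla h|^2
\end{equation}
for every $\delta>0$ such that $\delta_i\ge\delta$ for all $i<n$.
\end{lemma}

\begin{proof}
A simple root of the characteristic polynomial depends smoothly on the matrix by the implicit function theorem, and so does, locally, a unit eigenvector. Fix a point $p$, an eigenbasis $e_1,\dots,e_n$ at $p$ and an index $k$. Let $\gamma$ be the geodesic with $\gamma'(0)=e_k$, and let $B(t)$ be the matrix of $A$ in the parallel frame along $\gamma$ that extends $(e_i)$. Then $B'(0)_{ij}=h_{ijk}$, and $B''(0)$ is the matrix of $\nabla^2_{e_k,e_k}A$. Let $Bv=\mu v$ with $|v|=1$ and $v(0)=e_n$. Differentiating gives $B'v+Bv'=\mu'v+\mu v'$. The product with $v$ yields $\mu'=\langle B'v,v\rangle$, because $\langle v',v\rangle=0$; the product with $e_i$, $i<n$, at $t=0$ yields $v_i'(0)=-h_{ink}/\delta_i$. Hence $\nabla_k\mu=h_{nnk}$, and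
\[
\mu''(0)=B''(0)_{nn}+2\langle B'v,v'\rangle(0)=B''(0)_{nn}-2\sum_{i<n}\frac{h_{ink}^2}{\delta_i}.
\]
Summing over $k$ gives the equality in \eqref{eq:laplace}. For the inequality, group the terms of $|\nabla h|^2$ by the number of indices equal to $n$ and use the symmetry of $h_{ijk}$:
\[
|\nabla h|^2=h_{nnn}^2+3\sum_{i<n}h_{inn}^2+3\sum_{i,k<n}h_{ink}^2+\sum_{i,j,k<n}h_{ijk}^2\ \ge\ 3\sum_{i<n}\sum_{k=1}^nh_{ink}^2 .\qedhere
\]
\end{proof}

\section{The case $n=4$ at two model points}\label{sec:four}

Let $n=4$ and $\rho>0$. Then $c_2=0$ and $\alpha_2=4+8H^2$, so the hypothesis $S\le\alpha_2$ says that $\sigma:=4+4H^2-\rho^2\ge0$, and \eqref{eq:grad} and \eqref{eq:Q} become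
\[
|\nabla h|^2=-4H\operatorname{tr}\phi^3-\rho^2\sigma,\qquad Q=H(4a^2-\rho^2)-a\sigma .
\]

\emph{A point where $\mu$ is multiple.} The eigenvalues of $\phi$ can be written as $a+e,\ a-e,\ -a,\ -a$ with $a>0$, and $\operatorname{tr}\phi^3=6ae^2$. Then $0\le|\nabla h|^2=-24Hae^2-\rho^2\sigma$ forces $e=0$, $\sigma=0$ and $\nabla h=0$. So $S=\alpha_2$, and $M$ has the principal curvatures of $T_2$ at this point.

\emph{A point with principal curvatures $\mu+D,\ \mu+D,\ \mu+rD,\ \mu$, where $D>0$ and $0<r\le1$.} This family joins the shape of $T_1$, at $r=1$, to the shape of $T_2$, as $r\to0$. Here $a=\frac D4(2+r)$, and $\phi$ has the eigenvalues $\frac D4(2-r)$, $\frac D4(2-r)$, $\frac D4(3r-2)$, $-\frac D4(2+r)$. Expanding, with $P=4-4r+3r^2$,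
\[
\rho^2=\tfrac14D^2P,\qquad 4a^2-\rho^2=\tfrac12D^2r(4-r),\qquad \operatorname{tr}\phi^3=-\tfrac38D^3r^2(2-r).
\]
The smallest gap is $rD$, so Lemma~\ref{lem:laplace} gives $\Delta\mu\ge F(\sigma):=Q-\frac2{3rD}|\nabla h|^2$. For fixed $r$, $D$ and $H$ this is an affine function of $\sigma$, and $\sigma$ lies between $0$ and the value $\sigma_1=6HDr^2(2-r)/P$ at which $|\nabla h|^2$ vanishes. At the two ends,
\begin{align*}
F(0)&=\tfrac12HD^2r(4-r)-HD^2r(2-r)=\tfrac12HD^2r^2,\\
F(\sigma_1)&=\frac{HD^2r}{2P}\big[(4-r)P-3r(4-r^2)\big]=\frac{8HD^2r(1-r)^2}{P}.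
\end{align*}
Hence $\Delta\mu\ge0$, with strict inequality when $r<1$.

The computation of $F(0)$ contains the main point. The gap $rD$ stands in the denominator, but $|\nabla h|^2$ is of order $r^2$, so the negative term is only of order $r$. It is $2HD^2r$ to first order, and so is $Q$; the two cancel, and the sign is decided at order $r^2$. In particular the factor $3$ from the Codazzi symmetry cannot be spared. To turn this into a proof we must compare an arbitrary point with such a model point, replace the exact value $c_2=0$ by an estimate that is accurate to order $r^3$ when $n>4$, and exclude that $r$ tends to $0$ along a curve in $M$.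

\section{The gaps above the smallest principal curvature}\label{sec:gaps}

Assume $\rho>0$. Let $s_j=\sum_i\delta_i^{\,j}$. Then $s_1=na>0$, the eigenvalues of $\phi$ are $\delta_i-s_1/n$, and $\rho^2=s_2-s_1^2/n$. Two quantities describe the shape of the gaps:
\[
y=\frac{\rho}{s_1},\qquad \Lambda=s_3-\frac{s_2^2}{s_1}=\sum_i\delta_i\Big(\delta_i-\frac{s_2}{s_1}\Big)^2\ge0 .
\]
The first is a continuous substitute for the multiplicity of $\mu$. Indeed $y^2+\frac1n=s_2/s_1^2$; if $\mu$ has multiplicity $k$, the Cauchy--Schwarz inequality for the $n-k$ nonzero gaps gives $s_2/s_1^2\ge\frac1{n-k}$, that is, $y\ge y_k$, with equality exactly when these gaps are equal. The second vanishes exactly when all nonzero gaps are equal, that is, when there are only two principal curvatures. Since $\rho$ is constant, $y$ is also an increasing function of $\mu$ alone: $\mu=H-\rho/(ny)$.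

In \eqref{eq:Q} the sign of $Q$ is not apparent. Eliminating $\rho^2-n-nH^2$ by means of \eqref{eq:grad} shows that $Q$ is a sum of two nonnegative terms.

\begin{lemma}\label{lem:identities}
At every point,
\begin{equation}\label{eq:tr3}
\operatorname{tr}\phi^3=s_3-\frac{3s_1s_2}{n}+\frac{2s_1^3}{n^2}=\Lambda+\rho^3\psi(y),
\end{equation}
\begin{equation}\label{eq:Qpos}
Q=\frac{s_1}{n\rho^2}\big(|\nabla h|^2+nH\Lambda\big).
\end{equation}
\end{lemma}

\begin{proof}
The first equality in \eqref{eq:tr3} is the expansion of $\sum_i(\delta_i-s_1/n)^3$. Subtracting $\Lambda$ leaves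
\[
\frac1{s_1}\Big(s_2-\frac{s_1^2}n\Big)\Big(s_2-\frac{2s_1^2}n\Big)=\frac{\rho^2}{s_1}\Big(\rho^2-\frac{s_1^2}n\Big)=\rho^3\psi(y).
\]
In terms of $a=s_1/n$ this reads $\operatorname{tr}\phi^3=\Lambda+\rho^4/(na)-a\rho^2$. By \eqref{eq:grad} and \eqref{eq:Q},
\[
Q=\frac a{\rho^2}\big(|\nabla h|^2+nH\operatorname{tr}\phi^3\big)+H(na^2-\rho^2)=\frac a{\rho^2}\big(|\nabla h|^2+nH\Lambda\big).\qedhere
\]
\end{proof}

Since $y\ge y_1$ always, \eqref{eq:tr3} gives $\operatorname{tr}\phi^3\ge c_1\rho^3$, and this decides the first interval.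

\begin{corollary}\label{cor:firstgap}
If $\rho>0$, then $S\ge\alpha_1$. If $S=\alpha_1$ and $M$ is complete, then $M$ is $T_1$ up to congruence and coverings.
\end{corollary}

\begin{proof}
By \eqref{eq:gradc}, $0\le|\nabla h|^2\le nH\rho^3(c(\rho)-c_1)$, so $c(\rho)\ge c_1$, which means $S\ge\alpha_1$ by Lemma~\ref{lem:thresholds}. If $S=\alpha_1$, then $\nabla h\equiv0$, and Lemma~\ref{lem:parallel} applies with $\alpha_k=\alpha_1$, so $k=1$.
\end{proof}

The upper bound on $S$ enters through the skewness: if $S\le\alpha_2$, then \eqref{eq:gradc} and Lemma~\ref{lem:thresholds} give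
\begin{equation}\label{eq:chain}
\rho^3\psi(y)\le\operatorname{tr}\phi^3\le c(\rho)\rho^3\le c_2\rho^3 .
\end{equation}
We record the consequence as a statement about vectors, for use in a compactness argument later. The quantities $\mu$, $\delta_i$, $y$, $\Lambda$ and the identity \eqref{eq:tr3} make sense for any vector in $\mathbb R^n$ in the set $K$ below.

\begin{lemma}\label{lem:range}
Fix $H$ and $\rho>0$, and let $K$ be the compact set of all $\kappa\in\mathbb R^n$ with $\sum_i\kappa_i=nH$, $\sum_i(\kappa_i-H)^2=\rho^2$ and $\sum_i(\kappa_i-H)^3\le c_2\rho^3$. On $K$ we have $y_1\le y\le y_2$. If $y=y_2$, then $\sum_i(\kappa_i-H)^3=c_2\rho^3$, and the numbers $\kappa_i-H$ are $2t$ $(n-2$ times$)$ and $-(n-2)t$ $($twice$)$, where $t=\rho/\sqrt{2n(n-2)}$.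
\end{lemma}

\begin{proof}
By \eqref{eq:tr3}, $\rho^3\psi(y)\le\Lambda+\rho^3\psi(y)\le c_2\rho^3=\rho^3\psi(y_2)$, so $y\le y_2$. If $y=y_2$, both inequalities are equalities. Then $\Lambda=0$, so the nonzero gaps are equal, and their number $q$ satisfies $\frac1q=s_2/s_1^2=y_2^2+\frac1n=\frac1{n-2}$. The sum and the sum of squares of the $\kappa_i-H$ then determine their values.
\end{proof}

\textbf{From now on $n\ge4$, $\rho>0$ and $S\le\alpha_2$, and we put $N=n-2\ge2$.} By \eqref{eq:chain} the principal curvatures at every point of $M$ lie in $K$. Define the constant $\mu_*=H-\rho/(ny_2)$ and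
\[
f=\mu_*-\mu=\frac{\rho\,(y_2-y)}{n\,y\,y_2}\ge0,\qquad U=\{f>0\}=\{y<y_2\}.
\]
The set $U$ is open. At a point outside $U$, all inequalities in \eqref{eq:chain} are equalities, so by \eqref{eq:gradc} and Lemmas~\ref{lem:thresholds} and~\ref{lem:range},
\begin{equation}\label{eq:offU}
\text{outside $U$:}\qquad S=\alpha_2,\qquad \nabla h=0,\qquad \mu\text{ has multiplicity }2 .
\end{equation}

On $U$ the eigenvalue $\mu$ is simple, since multiplicity $k\ge2$ would give $y\ge y_2$. To use Lemma~\ref{lem:laplace} we need more: a lower bound for the gaps and, in view of \eqref{eq:Qpos} and \eqref{eq:gradc}, lower bounds for $\Lambda$ and $\operatorname{tr}\phi^3$. Once $s_1$ and $s_2$ are given, the last two amount to a lower bound for $s_3$. We compare the gaps $\delta_1,\dots,\delta_{n-1}$ with the model vector $(D,\dots,D,rD)\in\mathbb R^{N+1}$ that has the same $s_1$ and $s_2$. On $U$ we have $\frac1{N+1}\le s_2/s_1^2<\frac1N$. The function $r\mapsto(N+r^2)/(N+r)^2$ has derivative $2N(r-1)/(N+r)^3$, so it decreases strictly from $\frac1N$ to $\frac1{N+1}$ on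 $[0,1]$. Hence at each point of $U$ there are unique $r\in(0,1]$ and $D>0$ with
\begin{equation}\label{eq:rD}
s_1=D(N+r),\qquad s_2=D^2(N+r^2).
\end{equation}
The value $r=1$ corresponds to $y=y_1$, and $r\to0$ to $y\to y_2$. From $D=\rho/(y(N+r))$ and $y_1\le y\le y_2$ we get the uniform bounds
\begin{equation}\label{eq:Dbounds}
\frac{\rho}{(N+1)y_2}\le D\le\frac{\rho}{Ny_1}.
\end{equation}
The model vector is the worst case in both respects.

\begin{lemma}\label{lem:model}
On $U$ we have $\delta_i\ge rD$ for all $i<n$, and $s_3\ge D^3(N+r^3)$.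
\end{lemma}

\begin{proof}
Let $z=\delta_i$ with $i<n$. The Cauchy--Schwarz inequality for the other $N$ numbers among $\delta_1,\dots,\delta_{n-1}$ gives $(s_1-z)^2\le N(s_2-z^2)$, that is, $(N+1)z^2-2s_1z+s_1^2-Ns_2\le0$. By \eqref{eq:rD}, $z=rD$ is a root of this quadratic, since $(s_1-rD)^2=N^2D^2=N(s_2-r^2D^2)$. The sum of the roots is $2D(N+r)/(N+1)\ge 2rD$, so $rD$ is the smaller root, and $z\ge rD$.

It follows that $\sum_{i<n}(\delta_i-D)^2(\delta_i-rD)\ge0$, which expands to
\[
s_3\ge(2+r)Ds_2-(1+2r)D^2s_1+(N+1)rD^3 .
\]
The right side depends only on $s_1$ and $s_2$. For the model vector every term of the sum vanishes, so the right side equals the third power sum $D^3(N+r^3)$ of the model vector.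
\end{proof}

\section{Subharmonicity of $\mu$ on $U$}\label{sec:sub}

We express all terms of \eqref{eq:laplace} through $r$ and $D$. The third estimate below is the delicate one.

\begin{lemma}\label{lem:estimates}
On $U$, with $P=2N(1-r)+(N+1)r^2>0$,
\[
\rho^2=\frac{D^2P}{n},\qquad (N+r)\Lambda\ge D^3Nr(1-r)^2,\qquad |\nabla h|^2\le nHD^3\cdot\tfrac14r^2(3-r).
\]
\end{lemma}

\begin{proof}
By \eqref{eq:rD}, $n\rho^2/D^2=(N+2)(N+r^2)-(N+r)^2=P$. By Lemma~\ref{lem:model},
\[
(N+r)\Lambda\ge D^3\big[(N+r)(N+r^3)-(N+r^2)^2\big]=D^3N(r-2r^2+r^3).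
\]
For the third estimate, \eqref{eq:gradc} and $c(\rho)\le c_2$ give $|\nabla h|^2\le nH(c_2\rho^3-\operatorname{tr}\phi^3)$, so it suffices to prove $n^2(c_2\rho^3-\operatorname{tr}\phi^3)/D^3\le\frac14n^2r^2(3-r)$. By \eqref{eq:tr3} and Lemma~\ref{lem:model},
\[
\frac{n^2\operatorname{tr}\phi^3}{D^3}\ge n^2(N+r^3)-3n(N+r)(N+r^2)+2(N+r)^3 .
\]
With $n=N+2$, the coefficients of $1,r,r^2,r^3$ on the right are $N(n-N)(n-2N)$, $3N(2N-n)$, $3N(2-n)$ and $(n-1)(n-2)$. Thus
\begin{equation}\label{eq:trlower}
\frac{n^2\operatorname{tr}\phi^3}{D^3}\ge-2N(N-2)+3N(N-2)r-3N^2r^2+N(N+1)r^3 .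
\end{equation}
Write $P=2N(1-\tau)$ with $\tau=r-\frac{N+1}{2N}r^2\in[0,1)$. Since $c_2=-(N-2)/\sqrt{2nN}$ and $\rho^3=D^3(P/n)^{3/2}$,
\[
\frac{n^2c_2\rho^3}{D^3}=-(N-2)\frac{P^{3/2}}{\sqrt{2N}}=-2N(N-2)(1-\tau)^{3/2}.
\]
The third derivative of $(1-\tau)^{3/2}$ is positive on $[0,1)$, so Taylor's formula gives $(1-\tau)^{3/2}\ge1-\frac32\tau+\frac38\tau^2$. Because $N-2\ge0$, and because $\tau^2\ge r^2-\frac{N+1}Nr^3$,
\[
\frac{n^2c_2\rho^3}{D^3}\le-2N(N-2)+3N(N-2)r-\tfrac32(N-2)(N+1)r^2-\tfrac34N(N-2)r^2+\tfrac34(N-2)(N+1)r^3 .
\]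
When we subtract \eqref{eq:trlower}, the terms of order $0$ and $1$ cancel. The coefficient of $r^2$ is
\[
3N^2-\tfrac32(N^2-N-2)-\tfrac34(N^2-2N)=\tfrac34(N+2)^2,
\]
and the coefficient of $r^3$ is $(N+1)\big(\frac34(N-2)-N\big)=-\frac14(N+1)(N+6)\le-\frac14(N+2)^2$. This proves the claim.
\end{proof}

Put $Y=|\nabla h|^2/(nHD^3)$; it takes over the role of $\sigma$ in Section~\ref{sec:four}. Define
\[
L(r,Y)=Nr(1-r)^2-\Big(\frac{2P}{3r}-N-r\Big)Y .
\]

\begin{proposition}\label{prop:sub}
On $U$,
\begin{equation}\label{eq:key}
\frac{P}{nHD^2}\,\Delta\mu\ \ge\ L(r,Y)\ \ge\ \min\Big\{Nr(1-r)^2,\ \frac{r^2}6\Big\}\ \ge\ 0 .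
\end{equation}
If $\Delta\mu=0$ at a point of $U$, then $r=1$ and $\nabla h=0$ there.
\end{proposition}

\begin{proof}
By \eqref{eq:rD} and Lemma~\ref{lem:estimates}, $s_1/(n\rho^2)=(N+r)/(DP)$. Lemma~\ref{lem:laplace} with $\delta=rD$ and \eqref{eq:Qpos} give
\[
\Delta\mu\ge\frac{N+r}{DP}\big(|\nabla h|^2+nH\Lambda\big)-\frac{2}{3rD}|\nabla h|^2 .
\]
Multiplying by $P/(nHD^2)$ and using the bound for $\Lambda$, we obtain the first inequality in \eqref{eq:key}.

The function $L$ is affine in $Y$, and $0\le Y\le Y_1:=\frac14r^2(3-r)$ by Lemma~\ref{lem:estimates}, so $L(r,Y)\ge\min\{L(r,0),L(r,Y_1)\}$. We have $L(r,0)=Nr(1-r)^2$ and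
\[
L(r,Y_1)=\frac r4\Big[4N(1-r)^2-\big(\tfrac23P-Nr-r^2\big)(3-r)\Big].
\]
Here $\frac23P-Nr-r^2=\frac13\big(4N-7Nr+(2N-1)r^2\big)$, and its product with $3-r$ is
\[
4N-\tfrac{25N}{3}r+\tfrac{13N-3}{3}r^2-\tfrac{2N-1}3r^3 .
\]
Subtracting this from $4N-8Nr+4Nr^2$ gives
\[
L(r,Y_1)=\frac{r^2}{12}\big[N-(N-3)r+(2N-1)r^2\big].
\]
The affine function $N-(N-3)r$ equals $N$ at $r=0$ and $3$ at $r=1$, so the bracket is at least $\min\{N,3\}\ge2$. This proves the second inequality.

If $\Delta\mu=0$, then $L(r,Y)=0$. For $0<r<1$ the minimum in \eqref{eq:key} is positive, so $r=1$. Then $P=N+1$ and $L(1,Y)=\frac{N+1}3Y$, so $Y=0$.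
\end{proof}

\begin{remark}
The cubic term in the bound for $|\nabla h|^2$ is needed. With the weaker bound $Y\le\frac34r^2$ one would have to evaluate $L(r,\frac34r^2)=\frac14r^2\big((2N+1)r-N\big)$, which is negative for small $r$.
\end{remark}

\section{The dichotomy $U=M$ or $U=\emptyset$}\label{sec:dichotomy}

Proposition~\ref{prop:sub} is useful only if $U$ has no boundary: the function $\mu$ attains its largest possible value $\mu_*$ exactly outside $U$, and a subharmonic function may well increase toward the boundary of its domain. What prevents this is a comparison of orders. The distance $f$ from $\mu$ to $\mu_*$ is at least a multiple of $r$, while $|\nabla\mu|$ is at most a multiple of $r$. So $f$ decays at most exponentially along curves.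

\begin{proposition}\label{prop:dichotomy}
There is a constant $C$, depending only on $n$, $H$ and $S$, such that $|\nabla\log f|\le C$ on $U$. Consequently $U=M$ or $U=\emptyset$.
\end{proposition}

\begin{proof}
On $U$, by \eqref{eq:rD},
\[
y_2^2-y^2=\frac1N-\frac{N+r^2}{(N+r)^2}=\frac{r\,(2N-(N-1)r)}{N(N+r)^2}\ge\frac{r}{N(N+1)} .
\]
Since $y\le y_2$, this gives $y_2-y\ge r/(2N(N+1)y_2)$ and hence $f\ge \rho\,r/(2nN(N+1)y_2^3)$. By Lemmas~\ref{lem:laplace} and~\ref{lem:estimates}, $|\nabla f|=|\nabla\mu|\le|\nabla h|\le r\sqrt{3nHD^3/4}$, and $D$ is bounded by \eqref{eq:Dbounds}. Dividing, we obtain the gradient bound.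

Suppose that $U$ and $M\setminus U$ are both nonempty. Since $M$ is connected, there is a piecewise smooth curve $\gamma$, parametrized by arclength, from a point of $U$ to a point outside $U$. Let $T$ be the first time with $\gamma(T)\notin U$. For $t<T$ the gradient bound gives $f(\gamma(t))\ge f(\gamma(0))e^{-Ct}$. By continuity $f(\gamma(T))\ge f(\gamma(0))e^{-CT}>0$, which contradicts $\gamma(T)\notin U$.
\end{proof}

\section{Closed hypersurfaces}\label{sec:closed}

\begin{proposition}\label{prop:cases}
Let $n\ge4$, $\rho>0$ and $S\le\alpha_2$.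
\begin{enumerate}
\item[(a)] If $M$ is complete and $U=\emptyset$, then $S=\alpha_2$ and $M$ is $T_2$ up to congruence and coverings.
\item[(b)] If $M$ is closed and $U=M$, then $S=\alpha_1$ and $M$ is $T_1$ up to congruence and coverings.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By \eqref{eq:offU}, $\nabla h\equiv0$ and $\mu$ has multiplicity $2$. Apply Lemma~\ref{lem:parallel}.

(b) The function $\mu$ is smooth on $M$, and $\Delta\mu\ge0$ by Proposition~\ref{prop:sub}. Since $\int_M\Delta\mu=0$, we get $\Delta\mu\equiv0$, and hence $\nabla h\equiv0$. As $\mu$ is simple, Lemma~\ref{lem:parallel} applies with $k=1$.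
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:closed}]
Since $S\ge\alpha_1>nH^2$, we have $\rho>0$. By Proposition~\ref{prop:dichotomy}, $U=\emptyset$ or $U=M$, and Proposition~\ref{prop:cases} concludes the proof.
\end{proof}

In particular no such $M$ has $\alpha_1<S<\alpha_2$, and both end values are attained, by $T_1$ and $T_2$.

\section{Complete hypersurfaces}\label{sec:complete}

On a noncompact manifold we replace integration by the Omori--Yau maximum principle \cite{Yau}: if $M$ is complete with Ricci curvature bounded below and $u$ is a smooth function that is bounded above, then there are points $p_j$ with $u(p_j)\to\sup u$ and $\Delta u(p_j)\le1/j$. Applied to $\mu$, it gives points where the lower bound in \eqref{eq:key} tends to $0$, so that $r$ accumulates at $1$ or at $0$. The first case leads to $T_1$. The second is new compared with the closed case: $M$ might approach the shape of $T_2$ at infinity. We exclude this by noting that $T_2$ has positive Ricci curvature and that, by the bound on $\nabla\log f$, closeness to $T_2$ spreads to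 balls of any fixed radius. We use the Bonnet--Myers estimate in its local form: a minimizing unit speed geodesic $\gamma$ with $\operatorname{Ric}(\gamma',\gamma')\ge\eta>0$ along it has length at most $\pi\sqrt{(n-1)/\eta}$.

\begin{proof}[Proof of Theorem~\ref{thm:complete}]
If $\rho=0$, then $M$ is totally umbilic and $S=nH^2$. Let $\rho>0$. If $U=\emptyset$, Proposition~\ref{prop:cases}(a) applies. By Proposition~\ref{prop:dichotomy} it remains to treat $U=M$, and by Corollary~\ref{cor:firstgap} it suffices to prove that $S=\alpha_1$ in this case.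

The principal curvatures are bounded by $\sqrt S$, so $\mu$ is bounded, and the Ricci curvature is bounded below by the Gauss equation. Let $p_j$ be points with $\Delta\mu(p_j)\le1/j$, and let $r_j$, $Y_j$ be the values of $r$, $Y$ at $p_j$. Since $P\le3N+1$ and $D$ is bounded below by \eqref{eq:Dbounds}, inequality \eqref{eq:key} yields $L(r_j,Y_j)\to0$. Pass to a subsequence with $r_j\to r_\infty\in[0,1]$. The minimum in \eqref{eq:key} tends to $0$ along $r_j$, so $r_\infty\in\{0,1\}$.

\emph{Case $r_\infty=1$.} The coefficient $N+r-\frac{2P}{3r}$ of $Y$ in $L$ tends to $\frac{N+1}3>0$, and the other term of $L$ is nonnegative. Hence $Y_j\to0$, and $|\nabla h|(p_j)\to0$ because $D$ is bounded. By Lemma~\ref{lem:model} and $s_1=D(N+r)$, each ratio $\delta_i/D$ with $i<n$ lies in $[r,\,N+r-Nr]$, so it tends to $1$ along $p_j$. Therefore $\Lambda/D^3\to(N+1)-(N+1)=0$ and $y\to y_1$, and \eqref{eq:tr3} gives $\operatorname{tr}\phi^3(p_j)\to c_1\rho^3$. In the limit \eqref{eq:gradc} becomes $c(\rho)=c_1$, that is, $S=\alpha_1$.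

\emph{Case $r_\infty=0$.} We derive a contradiction. Now $y(p_j)\to y_2$ and $f(p_j)\to0$. Letting $j\to\infty$ in \eqref{eq:chain} gives $c(\rho)=c_2$, so $S=\alpha_2$. On the compact set $K$ of Lemma~\ref{lem:range} consider the continuous functions $f=\mu_*-\min_i\kappa_i\ge0$ and $R=\min_i\sum_{l\neq i}(1+\kappa_i\kappa_l)$. By that lemma, $f=0$ only at the permutations of one vector, which is determined by $H$ and $\rho$. Since $T_2$ has the same $H$ and $S$ and has $y=y_2$, this is the vector of principal curvatures of $T_2$. There $R=\min\{(n-3)(1+\lambda_2^2),\,1+\lambda_2^{-2}\}>0$, because $1+\lambda_2\cdot(-1/\lambda_2)=0$. By compactness of $K$ there are $\varepsilon,\eta>0$ such that $R\ge\eta$ wherever $f<\varepsilon$. On $M$ this means that $\operatorname{Ric}\ge\eta$ wherever $f<\varepsilon$.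

Let $\ell=\pi\sqrt{(n-1)/\eta}$ and fix $j$ with $f(p_j)e^{C(\ell+1)}<\varepsilon$. Integrating the bound of Proposition~\ref{prop:dichotomy} along minimizing geodesics from $p_j$, we get $f<\varepsilon$, and hence $\operatorname{Ric}\ge\eta$, on the ball $B(p_j,\ell+1)$. If some point of $M$ had distance greater than $\ell$ from $p_j$, a minimizing geodesic to it, which exists by completeness, would have an initial segment of length strictly between $\ell$ and $\ell+1$. This segment is minimizing and lies in the ball, contrary to the Bonnet--Myers estimate. So $M$ is bounded and complete, hence compact. Proposition~\ref{prop:cases}(b) gives $S=\alpha_1\neq\alpha_2$, a contradiction.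
\end{proof}

\section{The role of the hypotheses}

\emph{Constant scalar curvature} turns Simons' identity into the pointwise formula \eqref{eq:grad}, on which \eqref{eq:Qpos}, \eqref{eq:chain} and the bound for $|\nabla h|^2$ rest. It also makes $y$ a function of $\mu$ alone, so that $U$ is a sublevel set of $\mu$.

\emph{The condition $H\ne0$} provides the normal $\nu$ and couples $|\nabla h|^2$ to the skewness in \eqref{eq:gradc}. For $H=0$ the thresholds collapse to $\alpha_k=n$ for all $k$. The products $T_k$ with $\lambda_k=\sqrt{k/(n-k)}$ are then minimal and all have $S=k+(n-k)=n$, so for $n\ge6$ the product $T_3$ satisfies $\alpha_1\le S\le\alpha_2$ without being $T_1$ or $T_2$.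

\emph{The bound $S\le\alpha_2$} is used in \eqref{eq:chain} and in the third estimate of Lemma~\ref{lem:estimates}. For $S>\alpha_2$, the eigenvalues $2t$ ($n-2$ times) and $-(n-2)t$ (twice) of $\phi$ have $\operatorname{tr}\phi^3=c_2\rho^3<c(\rho)\rho^3$. So \eqref{eq:gradc} is compatible with a double $\mu$ and $\nabla h\ne0$ at the same point, and $|\nabla h|^2$ is no longer forced to vanish with the gap. The lower bound $S\ge\alpha_1$ in Theorem~\ref{thm:closed} only excludes the umbilic case.

\emph{The condition $n\ge4$} is used three times: $N-2\ge0$ gives the Taylor inequality in Lemma~\ref{lem:estimates} the right direction, $N\ge2$ gives the constant $\frac16$ in \eqref{eq:key}, and $n-3>0$ makes the Ricci curvature of $T_2$ positive. For $n=3$ one has $c_2>0$, and $T_2=\mathbb S^1\times\mathbb S^2$ has zero Ricci curvature along the circle.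

\emph{Completeness} enters in Lemma~\ref{lem:parallel} and in the maximum principles; a proper open subset of $T_1$ satisfies all other hypotheses. Propositions~\ref{prop:sub} and~\ref{prop:dichotomy} hold for every connected $M$.

\begin{thebibliography}{9}

\bibitem{GLX}
Juanru Gu, Li Lei, Hongwei Xu, \emph{A new gap for complete hypersurfaces with constant mean curvature in space forms}, arXiv:1810.13080 (2018).

\bibitem{Yau}
Yau, Comm. Pure Appl. Math. 28 (1975).

\end{thebibliography}
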